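# Fields with vanishing integrals along all $\lambda$-geodesics of a flat disk, and the nonabelian $\lambda$-ray transform

## 1. $\lambda$-geodesics, trapping and convexity

Throughout, $(M,g)$ is a compact oriented Riemannian surface with boundary, $SM$ is its unit tangent bundle, $i$ is rotation of tangent vectors by $90^\circ$, $\nu$ is the inward unit normal to $\partial M$, and $\lambda\in C^\infty(SM)$ is a real function.

**Definition 1 ($\lambda$-geodesic).** A $\lambda$-geodesic is a unit-speed curve $\gamma$ with $\nabla_{\dot\gamma}\dot\gamma=\lambda(\gamma,\dot\gamma)\,i\dot\gamma$. We write $\gamma_{x,v}$ for the one with $\gamma_{x,v}(0)=x$, $\dot\gamma_{x,v}(0)=v$.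

So $\lambda(x,v)$ prescribes the signed curvature of the curve that passes through $x$ in direction $v$. In the flat plane write $v=(\cos\theta,\sin\theta)$. Then $iv=(-\sin\theta,\cos\theta)$, the acceleration of a unit-speed curve is $\dot\theta\, iv$, and the equation becomes
$$\dot x=\cos\theta,\qquad \dot y=\sin\theta,\qquad \dot\theta=\lambda(x,y,\theta). \tag{1}$$

*Example.* If $\lambda=0$, these are straight lines. If $\lambda=\kappa$ is a nonzero constant, they are circles of radius $1/|\kappa|$. If $\lambda=\cos^3\theta$, then along a curve with $\cos\theta\neq0$ the slope $P=\tan\theta$ satisfies $dP/dx=\sec^2\theta\,\dot\theta/\cos\theta=\lambda/\cos^3\theta=1$. So the parabolas $y=\frac12x^2+px+b$ are $\lambda$-geodesics. In this last example $\lambda$ depends on the direction, and $\lambda(x,-v)=-\lambda(x,v)$. In general this oddness says that a reversed $\lambda$-geodesic is a $\lambda$-geodesic: reversal keeps the acceleration, and $\lambda(x,v)\,iv=\lambda(x,-v)\,i(-v)$.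

**Definition 2 (exit time, nontrapping).** For $(x,v)\in SM$ the exit time $\tau(x,v)\in[0,\infty]$ is the supremum of the $t\ge0$ with $\gamma_{x,v}([0,t])\subset M$. The $\lambda$-geodesic flow is nontrapping if $\tau<\infty$ on $SM$.

*Example.* On the closed unit disk, $\lambda=2$ traps: the circle of radius $\frac12$ about the center is a $\lambda$-geodesic and never leaves. For constant $\lambda=\kappa$ with $|\kappa|<1$ the flow is nontrapping, because neither a line nor a full circle of radius greater than $1$ fits in the unit disk.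

**Definition 3 (strict $\lambda$-convexity).** Let $\Pi_x(v,w)=-\langle\nabla_v\nu,w\rangle$ for $v,w\in T_x\partial M$. The boundary is strictly $\lambda$-convex if $\Pi_x(v,v)>\langle\lambda(x,v)\,iv,\nu(x)\rangle$ for all $(x,v)\in S\partial M$.

*Example.* On the boundary of the disk of radius $R$ about $0$ we have $\nu=-x/R$, so $\nabla_v\nu=-v/R$ and $\Pi(v,v)=1/R$. For unit $v$ tangent to the circle, $iv=\nu$ if $v$ is counterclockwise and $iv=-\nu$ otherwise. Hence for $\lambda=\kappa$ constant the condition reads $1/R>|\kappa|$. If $\lambda$ vanishes over $\partial M$, the condition is $1/R>0$, which always holds.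

## 2. Scattering data and the gauge group

Put $\partial_+SM=\{(x,v)\in SM:\ x\in\partial M,\ \langle v,\nu(x)\rangle\ge0\}$. Fix $n\ge1$. Let $A\in\Omega^1(M,\mathfrak{gl}(n,\mathbb C))$ be a smooth matrix-valued 1-form, and $\Phi\in C^\infty(M,\mathfrak{gl}(n,\mathbb C))$. Assume that the flow is nontrapping.

**Definition 4 (scattering data).** For $(x,v)\in\partial_+SM$ let $U:[0,\tau(x,v)]\to GL(n,\mathbb C)$ solve
$$\dot U(t)+\big[A_{\gamma_{x,v}(t)}(\dot\gamma_{x,v}(t))+\Phi(\gamma_{x,v}(t))\big]U(t)=0,\qquad U(\tau(x,v))=\mathrm{Id}. \tag{2}$$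
The scattering data, or nonabelian $\lambda$-ray transform, is the map $C^\lambda_{A,\Phi}:\partial_+SM\to GL(n,\mathbb C)$, $C^\lambda_{A,\Phi}(x,v)=U(0)$.

*Example.* For $n=1$ equation (2) integrates to $U(t)=\exp\int_t^\tau\big(A(\dot\gamma)+\Phi(\gamma)\big)$, so $C^\lambda_{A,\Phi}=\exp\int_0^\tau\big(A(\dot\gamma)+\Phi(\gamma)\big)\,dt$.

**Definition 5 (gauge group).** $\mathcal G$ is the group of smooth maps $u:M\to GL(n,\mathbb C)$ with $u|_{\partial M}=\mathrm{Id}$. It acts by $(A,\Phi)\cdot u=(u^{-1}du+u^{-1}Au,\ u^{-1}\Phi u)$.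

*Example.* For $n=1$ and $u=e^h$ with $h\in C_c^\infty(\operatorname{int}M)$ we get $(0,\Phi)\cdot u=(dh,\Phi)$. The data do not change, because $\int_0^\tau dh(\dot\gamma)\,dt=h(\gamma(\tau))-h(\gamma(0))=0$.

The same happens for every $n$: $C^\lambda_{(A,\Phi)\cdot u}=C^\lambda_{A,\Phi}$. Indeed, if $U$ solves (2), then $V=u^{-1}U$ along $\gamma$ satisfies
$$\dot V=-u^{-1}du(\dot\gamma)u^{-1}U-u^{-1}(A+\Phi)U=-\big(u^{-1}du+u^{-1}Au+u^{-1}\Phi u\big)V,$$
and $V(\tau)=\mathrm{Id}$, $V(0)=U(0)$, because $u=\mathrm{Id}$ at both end points.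

All terms are now in place for the question: is the gauge group the only obstruction to recovering $(A,\Phi)$ from its scattering data? The following conjecture, stated for every integer $n\ge1$, has its source in Shubham R. Jathar, Manas Kar, Jesse Railo, "Loop group factorization method for the magnetic and thermostatic nonabelian ray transforms", arXiv:2312.06023 (2023).

**Conjecture.** Let $(M,g,\lambda)$, $\lambda\in C^\infty(SM)$, be a compact Riemannian surface with strictly $\lambda$-convex boundary and nontrapping $\lambda$-geodesic flow. Let $A,B\in\Omega^1(M,\mathfrak{gl}(n,\mathbb C))$ and $\Phi,\Psi\in C^\infty(M,\mathfrak{gl}(n,\mathbb C))$. If $C^\lambda_{A,\Phi}=C^\lambda_{B,\Psi}$, then there is $u\in\mathcal G$ with $(A,\Phi)\cdot u=(B,\Psi)$.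

It holds when $\lambda=0$ and $(M,g)$ has no conjugate points (Paternain and Salo). We shall prove that, as stated, it is false for every $n\ge1$, and that it fails on a flat disk with scalar fields.

## 3. Scalar fields and a linear ray transform

Take $n=1$, $A=B=0$, $\Psi=0$, $\Phi=f$. The data agree as soon as $\int_0^\tau f(\gamma)\,dt=0$ for all $(x,v)\in\partial_+SM$. Gauge equivalence requires $u^{-1}fu=0$, that is, $f=0$. So one nonzero $f$ whose integral over every $\lambda$-geodesic vanishes refutes the conjecture.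

Straight lines give no such $f$. Suppose that $\lambda=0$, that $M$ is a Euclidean disk, and that $f\in C(M)$, extended by $0$, has zero integral over every line. For $\xi=|\xi|\omega$ with $|\omega|=1$, write $z=r\omega+t\,i\omega$. Then
$$\int f(z)e^{-iz\cdot\xi}\,dz=\int e^{-ir|\xi|}\Big(\int f(r\omega+t\,i\omega)\,dt\Big)dr=0,$$
so the Fourier transform of $f$ vanishes and $f=0$. A counterexample must therefore bend the curves.

**Theorem 1.** There are a closed Euclidean disk $M\subset\mathbb R^2$ (flat metric), a function $\lambda\in C^\infty(SM)$ and a real $f\in C_c^\infty(\operatorname{int}M)$, $f\not\equiv0$, such that $\lambda$ is supported over a compact subset of $\operatorname{int}M$, $\partial M$ is strictly $\lambda$-convex, the $\lambda$-geodesic flow is nontrapping, and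
$$\int_0^{\tau(x,v)}f(\gamma_{x,v}(t))\,dt=0\qquad\text{for all }(x,v)\in\partial_+SM. \tag{3}$$

**Corollary 2.** The conjecture is false for every $n\ge1$.

*Proof.* Let $(A,\Phi)=(0,f\,\mathrm{Id})$ and $(B,\Psi)=(0,0)$. For the first pair $U(t)=\exp\big(\int_t^\tau f(\gamma)\big)\mathrm{Id}$, so by (3) both data are identically $\mathrm{Id}$. If $(A,\Phi)\cdot u=(0,0)$, then $0=u^{-1}(f\,\mathrm{Id})u=f\,\mathrm{Id}$, a contradiction. $\square$

**Theorem 3.** (a) The $\lambda$ of Theorem 1 can be taken with $\lambda(x,-v)=-\lambda(x,v)$, so that reversed $\lambda$-geodesics are $\lambda$-geodesics.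

(b) For this $(M,\lambda)$, every $n$, every pair $(A,\Phi)$ and every $c\in\mathbb C\setminus\{0\}$, the pairs $(A,\Phi)$ and $(A,\Phi+cf\,\mathrm{Id})$ have the same scattering data and are not gauge equivalent. For $c\in i\mathbb R$ this stays inside $\mathfrak u(n)$-valued pairs if $(A,\Phi)$ is $\mathfrak u(n)$-valued.

(c) For every $m\in\mathbb N$ there is such an $(M,\lambda)$ for which the space of $f\in C_c^\infty(\operatorname{int}M)$ satisfying (3) has dimension $\ge m$. Hence every $(A,\Phi)$ lies in an $m$-parameter family of pairwise gauge-inequivalent pairs with equal data.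

## 4. Two copies of a bump: vertical curves and horizontal curves

The simplest way to make integrals cancel is to use a bump twice with opposite signs. Put
$$f(x,y)=f_0(x,y)-f_0(x,y-8),\qquad \operatorname{supp}f_0\subset[-1,1]^2 .$$
With $\lambda=0$, every vertical line already has zero integral: it crosses the second copy exactly as it crosses the first. A line $x=b+sy$ with $s\ne0$ does not, since relative to the center of the second copy it is displaced by $8s$. So put a lens between the copies, a field $\lambda$ in the strip $2.5\le y\le5.5$ that sends the incoming line $x=b+sy$ to the outgoing line $x=b+s(y-8)$. Then the curve crosses both copies in the same way and the two integrals cancel.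

This stops working at the horizontal directions. The line $y=b$ with $|b|<1$ crosses the first copy and never enters the strip of the lens. Lines of small slope $p$ enter it very far out, where a compactly supported lens does nothing. So the lens treats only the curves with $|s|\le S_0$ for some finite $S_0$. On all lines with slope $|p|=1/|s|\le w=1/S_0$ the bump $f_0$ must have zero integral by itself, and by Section 3 the curves must then be bent for this purpose too.

The proof thus has two parts. Sections 6 to 12 produce a bump $f_0$ and a small field $\lambda_0$ that acts only on near-horizontal directions and makes the integral of $f_0$ vanish along every curve of slope at most $w$. Section 13 builds the lens for $S_0=1/w$. Section 14 glues.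

## 5. Prescribing $\lambda$-geodesics as graphs

We shall construct families of curves first and read off $\lambda$ afterwards. On $\mathbb R^2\times S^1$ with (1), $P=\tan\theta$ satisfies $dP/dx=\lambda/\cos^3\theta$, as computed in Section 1. Likewise $s=\cot\theta$ satisfies $ds/dy=-\csc^2\theta\,\dot\theta/\sin\theta=-\lambda/\sin^3\theta$. Both formulas hold for both orientations. Hence:

- (G1) the graph of $y=y(x)$ with $y''=l(x,y,y')$ is a $\lambda$-geodesic for $\lambda=l(x,y,\tan\theta)\cos^3\theta$;
- (G2) the graph $x=X(y)$ with $X''=L(y,X,X')$ is a $\lambda$-geodesic for $\lambda=-L(y,x,\cot\theta)\sin^3\theta$.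

If $l\in C_c^\infty(\mathbb R^3)$, then $l(x,y,\tan\theta)=0$ whenever $|\tan\theta|$ is large, so the field in (G1), extended by $0$ to $\cos\theta=0$, is smooth. The same holds for (G2) at $\sin\theta=0$. Under $\theta\mapsto\theta+\pi$ the functions $\tan$ and $\cot$ are unchanged while $\cos^3$ and $\sin^3$ change sign, so both fields are odd.

## 6. The seed proposition, and why one layer is not enough

**Proposition 4.** There are $w\in(0,1/20)$, a real $f_0\in C_c^\infty(\mathbb R^2)$ with $f_0\not\equiv0$ and $\operatorname{supp}f_0\subset[-1,1]^2$, and $\eta\in C^\infty(\mathbb R^3)$ such that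

1. $\eta(x,b,p)=0$ if $|x|\ge1$ or $|b|\ge1$ or $|p|\ge2w$, and $|\eta|,|\eta_x|\le\frac14$;
2. the curves $y_{b,p}(x)=b+px+\eta(x,b,p)$, $(b,p)\in\mathbb R^2$, are exactly the solutions of an ODE $y''=l(x,y,y')$ with $l\in C_c^\infty(\mathbb R^3)$ supported in $\{|x|\le1,\ |y|\le\frac32,\ |P|\le\frac12\}$;
3. $\int_{\mathbb R}f_0(x,y_{b,p}(x))\sqrt{1+y_{b,p}'(x)^2}\,dx=0$ for all $b\in\mathbb R$, $|p|\le w$.

A natural first attempt uses a single oscillating product. Take $f_0=\varphi(y)F(x)$ with $F(x)=\omega(x)\cos(Nx)$, bumps $\varphi,\omega\ge0$ and $N$ large, and bend the line to $y=b+px+\varepsilon h(x)$. The integral over the straight line is $E(b,p)=\sqrt{1+p^2}\int\varphi(b+px)\omega(x)\cos(Nx)\,dx$, which is $O(N^{-J})$ for every $J$ by repeated integration by parts. On the other hand, for $h=F$ and $p=0$ the derivative of the integral in $\varepsilon$ at $\varepsilon=0$ is $\varphi'(b)\int F^2\,dx$, and $\int F^2\to\frac12\int\omega^2$: the bending resonates with the bump. So where $|\varphi'|$ is bounded below, a tiny $\varepsilon$ cancels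 the tiny error.

The attempt stops at a critical point of $\varphi$, for instance at its maximum $b_c$. For any profile $h$ the first-order effect at $p=0$ is $\varphi'(b_c)\int Fh\,dx=0$, so no bending has a first-order handle there. And the error need not vanish by itself: for $p\neq0$ the Fourier transform of $E(\cdot,p)$ in $b$ is $\sqrt{1+p^2}\,\hat\varphi(\beta)\hat F(-p\beta)$, a product of two nonzero analytic functions, so $E(\cdot,p)\not\equiv0$.

The way around is to use each layer only where its profile increases. The decreasing side of layer $k$ is covered by the increasing side of a next layer $k+1$, which has a different frequency so that the two do not interact. A last layer would again have an uncovered side, so the chain must be infinite. We let it accumulate at $y=\pm1$, with amplitudes that decay so fast that $f_0$ is smooth. The coordinate $t=\operatorname{artanh}y$ places the layers at unit distance from each other.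

## 7. An infinite chain of layers

**Step 1 (choices).** This step fixes all functions. Fix

- $\varphi\in C_c^\infty(\mathbb R)$, $\varphi\ge0$, $\operatorname{supp}\varphi\subset[-\frac54,\frac14]$, $\varphi'\ge c_0>0$ on $[-1.12,-0.07]$;
- $\psi\in C_c^\infty((-1.11,-0.08))$, $\psi\ge0$, $\sum_{k\in\mathbb Z}\psi(t-k)\equiv1$, possible since the interval is longer than $1$;
- $\omega\in C_c^\infty((-1,1))$, $0\le\omega\le1=\omega(0)$.

Let $K\in\mathbb N$ be large, to be chosen last. For $k\in\mathbb Z$ put
$$m_k=|k|+K,\quad \delta_k=e^{-2|k|},\quad N_k=2^{m_k^2},\quad a_k=2^{-m_k^3},\quad \mu_k=N_k/\delta_k,\quad F_k(x)=\omega(x/\delta_k)\cos(\mu_kx).$$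
With $t(y)=\operatorname{artanh}y$ let $\varphi_k(y)=\varphi(t(y)-k)$ and $\psi_k(y)=\psi(t(y)-k)$ for $|y|<1$, and $0$ otherwise. Define
$$f_0(x,y)=\sum_ka_k\varphi_k(y)F_k(x),\qquad H(x,b)=\sum_k\psi_k(b)F_k(x)\ (|b|<1),\qquad H=0\ (|b|\ge1).$$
The layer $k$ has height and width comparable to $\delta_k$, frequency $\mu_k$, and $N_k=\delta_k\mu_k$ is its number of oscillations up to a constant. The function $\psi_k$ selects the part of layer $k$ where $\varphi_k$ increases, and $H$ is the profile used to bend curves.

**Step 2 (derivative bounds; $f_0$ and $H$ make sense).** Since $d/dy=\cosh^2t\,d/dt$, induction on $j$ shows that $\varphi_k^{(j)}$ is a sum of terms $Q(\tanh t)\cosh^{2j}t\;\varphi^{(i)}(t-k)$ with polynomials $Q$: differentiating $Q(\tanh t)$ gives $Q'(\tanh t)(1-\tanh^2t)$, and $\frac{d}{dt}\cosh^{2j}t=2j\cosh^{2j}t\tanh t$. The same holds for $\psi_k$. On the supports $|t|\le|k|+\frac54$, so $\cosh^{2j}t\le e^{2j|t|}\le C_je^{2j|k|}$. Hence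
$$|\varphi_k^{(j)}|,\ |\psi_k^{(j)}|\le C_j\delta_k^{-j}, \tag{4}$$
with constants that do not depend on $K$, because $\varphi_k,\psi_k,\delta_k$ do not. Also $|F_k^{(r)}|\le C_r(\delta_k^{-1}+\mu_k)^r\le C_r'\mu_k^r$. So a derivative of $a_k\varphi_kF_k$ of order $r$ is at most $C_ra_k\mu_k^r=C_r2^{-m_k^3+rm_k^2}e^{2r|k|}$, which is summable in $k$. The series for $f_0$ converges in $C^\infty$, and $\operatorname{supp}f_0\subset[-1,1]^2$. At $(0,\tanh(-\frac12))$ all summands are $\ge0$, since $F_k(0)=1$. The summand $k=0$ is $a_0\varphi(-\frac12)\ge a_0c_0(1.12-0.5)>0$. So $f_0\not\equiv0$. On $|b|<1$ the sum $H$ is locally finite, hence smooth, and $|H|\le\sum_k\psi_k=1$; also $H=0$ for $|x|\ge1$.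

**Constants.** The order of choices is: $\varphi,\psi,\omega$; then $w\le e^{-10}$, fixed in Section 9, Step 5, depending only on $\varphi,\omega$; then $K$. Below, $C$ (with indices) depends only on $\varphi,\psi,\omega,w$ and the indices, never on $K,k,b,p,\varepsilon$, provided $K\ge K_0=5$. "For $K$ large" is used finitely often and means that $K$ exceeds a number depending only on $\varphi,\psi,\omega,w$.

## 8. Which layers a nearly horizontal curve can meet

The next lemma says that a curve of slope at most $2w$ that starts at height $b$ keeps its $t$-coordinate, up to $0.01$, while it is inside a layer. This reduces all later sums to at most two layers.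

**Lemma 5.** Let $w\le e^{-10}$, $|p|\le2w$, $|x|\le\delta_k$, and $y=b+px+\zeta$ with $|\zeta|\le\frac w{10}(1-b^2)_+$.

(i) If $|y|<1$ and $t(y)-k\in[-\frac54,\frac14]$, then $|b|<1$ and $|t(b)-t(y)|\le0.01$.

(ii) If $|b|<1$ and $t(b)-k\in[-1.27,0.27]$, then $|y|<1$ and $|t(b)-t(y)|\le0.01$.

*Proof.* (i) We have $1-|y|=\operatorname{sech}^2t(y)/(1+|y|)\ge\frac12\operatorname{sech}^2t(y)\ge\frac12e^{-2|t(y)|}\ge\frac12e^{-5/2}\delta_k$. So $|px|\le2w\delta_k\le4e^{5/2}w(1-|y|)\le49w(1-|y|)$. Also $1-b^2\le2(1-|b|)$ when $|b|<1$, so $|\zeta|\le\frac w5(1-|b|)_+\le\frac w5(1-|y|+|y-b|)$. Adding, $(1-\frac w5)|y-b|\le49.2\,w(1-|y|)$, hence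
$$|y-b|\le50w(1-|y|)\le0.0025(1-|y|).$$
So $|b|<1$. For $z$ between $y$ and $b$ we have $1-z^2\ge1-|z|\ge0.9975(1-|y|)$. Since $t'(z)=1/(1-z^2)$, $|t(b)-t(y)|\le0.0025/0.9975\le0.01$.

(ii) Now $1-|b|\ge\frac12e^{-2.54}\delta_k$, so $|px|\le4e^{2.54}w(1-|b|)\le50.8\,w(1-|b|)$, and $|\zeta|\le\frac w5(1-|b|)$. Thus $|y-b|\le51w(1-|b|)\le0.0025(1-|b|)$, and one concludes as in (i) with $y$ and $b$ exchanged. $\square$

For $|b|<1$ let
$$\mathcal I(b)=\{k\in\mathbb Z:\ t(b)-k\in[-1.27,0.27]\}.$$
The admissible $k$ fill an interval of length $1.54$, so $\mathcal I(b)$ has one element, or two consecutive ones. If $\psi_k$ or one of its derivatives is nonzero at $b$, then $t(b)-k\in[-1.11,-0.08]$, so $k\in\mathcal I(b)$.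

Say that a curve meets layer $k$ if it contains a point $(x,y)$ with $|x|\le\delta_k$, $|y|<1$, $t(y)-k\in[-\frac54,\frac14]$. Outside this set $a_k\varphi_kF_k$ and all its derivatives vanish. Lemma 5(i) gives two consequences.

- (L1) If $|b|<1$, $|p|\le2w$, $|\varepsilon|\le\frac w{10}(1-b^2)$, then the curve $y=b+px+\varepsilon H(x,b)$ meets only layers $k$ with $t(b)-k\in[-1.26,0.26]$ (take $\zeta=\varepsilon H$ and recall $|H|\le1$). Consequently, if $|b_0|<1$ and $|t(b)-t(b_0)|\le0.01$, it meets only layers $k\in\mathcal I(b_0)$.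
- (L2) If $|b|\ge1$ and $|p|\le2w$, then the line $y=b+px$ meets no layer (take $\zeta=0$; meeting one would force $|b|<1$), so $f_0=0$ along it.

**One scale per height.** To compare the sizes at a given $b$, put $\sigma=\sigma(b)=K+|t(b)|$ and $\mathcal N(b)=2^{\sigma^2}$, a continuous function of $b$. For $k,j\in\mathcal I(b)$ we have $m_k,m_j\in[\sigma-1.27,\sigma+1.27]$. For $\sigma\ge5$,
$$(\sigma-1.27)^2\ge\tfrac12\sigma^2,\quad(\sigma+1.27)^2\le2\sigma^2,\quad(\sigma+1.27)^3-(\sigma-1.27)^3\le7.62\sigma^2+4.1\le8\sigma^2,\quad e^{2\sigma}\le2^{\sigma^2}.$$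
Also $\delta_k^{-1}=e^{2|k|}\le e^{2(|t(b)|+1.27)}\le e^{2\sigma}$ and $\cosh^2t(b)\le e^{2|t(b)|}\le e^{2\sigma}$. So for $K\ge K_0$ and $k,j\in\mathcal I(b)$
$$\mathcal N^{1/2}\le N_k\le\mathcal N^2,\quad \frac{a_k}{a_j}\le\mathcal N^8,\quad \delta_k^{-1}\le\mathcal N,\quad(1-b^2)^{-1}=\cosh^2t(b)\le\mathcal N,\quad\mu_k\le\mathcal N^3. \tag{5}$$
With (4) and the bounds on $F_j^{(r)}$ this gives, for $|b|<1$,
$$|\partial_b^j\partial_x^rH(x,b)|\le C_{jr}\,\mathcal N(b)^{j+3r}. \tag{6}$$
If $k\ne j$ are both in $\mathcal I(b)$, they are consecutive, so $\big||k|-|j|\big|=1$. If, say, $|j|=|k|+1$, then $\mu_j/\mu_k=2^{2m_k+1}e^2\ge4$. Therefore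
$$|\mu_k\pm\mu_j|\ge\tfrac12\max(\mu_k,\mu_j). \tag{7}$$
Finally put $a_*(b)=\min_{\mathcal I(b)}a_k$ and $\bar a(b)=\sum_k\psi_k(b)a_k$. Since $\sum_k\psi_k=1$, $\bar a\ge a_*$.

We shall use one elementary fact about oscillating integrals.

(O) If $h\in C_c^\infty$ is supported in $|x|\le\delta$ and $|h^{(j)}|\le C_j\Lambda\delta^{-j}$ for all $j$, then $\big|\int he^{i\mu x}dx\big|\le C_J'\Lambda\delta(\delta|\mu|)^{-J}$ for all $J$.

Indeed $J$ integrations by parts bound the integral by $|\mu|^{-J}\int|h^{(J)}|\le|\mu|^{-J}\cdot2\delta\,C_J\Lambda\delta^{-J}$.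

## 9. The integral over a bent line: small error, large derivative

For $|b|<1$, $|p|\le2w$, $|\varepsilon|\le\frac w{10}(1-b^2)$ put
$$G(b,p,\varepsilon)=\int f_0\big(x,b+px+\varepsilon H(x,b)\big)\sqrt{1+(p+\varepsilon H_x(x,b))^2}\,dx,\qquad E(b,p)=G(b,p,0).$$
This is the integral of $f_0$ over the bent line with respect to arc length. By (L1), near a given $b_0$ only the layers $k\in\mathcal I(b_0)$ contribute. So in computing derivatives of $G$ at $b_0$ we may replace $f_0$ by $\sum_{k\in\mathcal I(b_0)}a_k\varphi_kF_k$, and we do so from now on.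

**Step 3 (the error of straight lines is negligible).** The aim is: for all $i,j,J$,
$$|\partial_b^i\partial_p^jE|\le C_{ijJ}\,a_*\,\mathcal N^{-J}. \tag{8}$$
Near $b_0$, $E=\sqrt{1+p^2}\sum_{k\in\mathcal I(b_0)}a_k\int\varphi_k(b+px)\,\omega(x/\delta_k)\cos(\mu_kx)\,dx$. Applying $\partial_b^i\partial_p^j$ to the integral replaces the amplitude by $\varphi_k^{(i+j)}(b+px)\,x^j\,\omega(x/\delta_k)$, supported in $|x|\le\delta_k$. By (4), $|x|\le\delta_k$ and $|p|\le1$, each $x$-derivative costs at most a factor $\delta_k^{-1}$, so the $r$-th $x$-derivative is $O(\delta_k^{-(i+j)+j-r})=O(\delta_k^{-i-r})$. By (O) with $\Lambda=\delta_k^{-i}$ and $\delta_k\mu_k=N_k\ge\mathcal N^{1/2}$, the integral is $O(\delta_k^{1-i}\mathcal N^{-J'/2})$ for every $J'$. The derivatives of $\sqrt{1+p^2}$ are bounded, $\delta_k^{1-i}\le\mathcal N^{i}$, and $a_k\le\mathcal N^8a_*$. As $J'$ is arbitrary, (8) follows.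

**Step 4 (the first derivative in $\varepsilon$, split into terms).** Let $g=\partial_\varepsilon G|_{\varepsilon=0}$. Differentiating under the integral,
$$g=\sqrt{1+p^2}\sum_{k,j}a_k\psi_j(b)\int\varphi_k'(b+px)F_kF_j\,dx+\frac p{\sqrt{1+p^2}}\sum_{k,j}a_k\psi_j(b)\int\varphi_k(b+px)F_kF_j'\,dx. \tag{9}$$
We show in Steps 5 and 6 that the diagonal of the first sum dominates.

**Step 5 (diagonal terms; choice of $w$).** First sum, $k=j$: if $\psi_k(b)\ne0$ and $|x|\le\delta_k$, Lemma 5(ii) with $\zeta=0$ gives $t(y)-k\in[-1.12,-0.07]$ for $y=b+px$. So $\varphi_k'(y)=\varphi'(t(y)-k)/(1-y^2)\ge c_0/(1-y^2)$, and $1-y^2=\operatorname{sech}^2t(y)\le4e^{-2|t(y)|}\le4e^{2.24}\delta_k\le52\,\delta_k$. Moreover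
$$\int F_k^2\,dx=\delta_k\int\omega(\xi)^2\cos^2(N_k\xi)\,d\xi\ge\tfrac14\delta_k\int\omega^2$$
for $K$ large, because $\cos^2=\frac12+\frac12\cos(2N_k\xi)$, $N_k\ge2^{K^2}$, and the oscillating part tends to $0$ by the Riemann–Lebesgue lemma. So the term is at least $c_1a_k\psi_k(b)$ with $c_1=\frac{c_0}{208}\int\omega^2$, which depends only on $\varphi,\omega$.

Second sum, $k=j$: integrating by parts,
$$\int\varphi_k(b+px)F_kF_k'\,dx=\tfrac12\int\varphi_k(b+px)(F_k^2)'\,dx=-\tfrac p2\int\varphi_k'(b+px)F_k^2\,dx .$$
By (4), $|\varphi_k'|\le C_1\delta_k^{-1}$ with $C_1$ depending only on $\varphi$, and $\int F_k^2\le2\delta_k$. With $C_3=2C_1$ the term is at most $\frac12p^2C_3a_k\psi_k\le2w^2C_3a_k\psi_k$ in modulus. We now fix $w\le e^{-10}$ with $2w^2C_3\le c_1/4$. This is where it matters that only a narrow cone of slopes is treated.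

**Step 6 (off-diagonal terms).** These are negligible because the frequencies differ. Only $k\ne j$ in $\mathcal I(b)$ occur. Let $\delta_*=\min(\delta_k,\delta_j)$. Expanding the products of trigonometric functions, each integral becomes a sum of integrals of amplitudes supported in $|x|\le\delta_*$ against $e^{\pm i(\mu_k\pm\mu_j)x}$. Each $x$-derivative of an amplitude costs at most $\delta_*^{-1}$; the factor $\varphi_k'$ is $O(\delta_*^{-1})$; and in the second sum $F_j'$ brings a factor $\delta_j^{-1}$ or $\mu_j$, at most $\mathcal N^3$. So the $r$-th derivatives are $O(\mathcal N^3\delta_*^{-1-r})$. By (7) and (5),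
$$\delta_*|\mu_k\pm\mu_j|\ge\tfrac12\delta_*\max(\mu_k,\mu_j)\ge\tfrac12\min(N_k,N_j)\ge\tfrac12\mathcal N^{1/2},$$
since the layer $k'\in\{k,j\}$ with $\delta_{k'}=\delta_*$ has $\delta_*\mu_{k'}=N_{k'}$. By (O) with $\Lambda=\mathcal N^3\delta_*^{-1}$ the terms are at most $C_Ja_k\psi_j\mathcal N^{3-J}\le C_Ja_j\psi_j\mathcal N^{11-J}$ for every $J$. Take $J=12$: together they are at most $C\mathcal N^{-1}\bar a(b)\le\frac14c_1\bar a(b)$ for $K$ large.

Steps 5 and 6 together give, for $K$ large, $|b|<1$, $|p|\le2w$,
$$g(b,p)\ge\tfrac12c_1\,\bar a(b)\ge\tfrac12c_1\,a_*(b). \tag{10}$$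

**Step 7 (control for small $\varepsilon\neq0$).** We want $G_\varepsilon$ to stay positive on a region large enough to contain a zero. Let
$$\Omega=\{|b|<1,\ |p|<2w,\ |\varepsilon|<\mathcal N(b)^{-20}\},$$
an open set. For $K$ large, on $\Omega$ we have $|\varepsilon|\le\mathcal N^{-19}(1-b^2)\le\frac w{10}(1-b^2)$ by (5), and $|\varepsilon H_x|\le C\mathcal N^{-17}\le1$ by (6). The function $G$ is smooth on $\Omega$. We claim
$$|\partial_b^i\partial_p^j\partial_\varepsilon^rG|\le C_{ijr}\,a_*\,\mathcal N^{C_{ijr}},\qquad|\partial_\varepsilon^2G|\le Ca_*\mathcal N^{14}\qquad\text{on }\Omega. \tag{11}$$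
Near a point over $b_0$, $G=\sum_{k\in\mathcal I(b_0)}a_k\int_{-1}^1\varphi_k(b+px+\varepsilon H)F_k(x)\,h(p+\varepsilon H_x)\,dx$ with $h(q)=\sqrt{1+q^2}$. By the chain and product rules, a derivative of the integrand at $b_0$ is a polynomial with universal coefficients in the following quantities: $\varphi_k^{(j')}$ with $j'\le i+j+r$, which are $O(\mathcal N^{j'})$; $F_k=O(1)$; $x$ and $\varepsilon$, bounded by $1$; $\partial_b^{i'}H$ and $\partial_b^{i'}H_x$ with $i'\le i$, which are $O(\mathcal N^{i'+3})$ by (6); and derivatives of $h$ at $p+\varepsilon H_x$, which are $O(1)$ since $|p+\varepsilon H_x|\le2$. With $a_k\le\mathcal N^8a_*$ and at most two layers, the first bound follows. For the second, with $q=p+\varepsilon H_x$,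
$$\partial_\varepsilon^2G=\int\Big[\partial_y^2f_0\,H^2h(q)+2\,\partial_yf_0\,HH_x\,h'(q)+f_0\,H_x^2\,h''(q)\Big]dx=O\big(\mathcal N^8a_*\,(\mathcal N^2+\mathcal N\cdot\mathcal N^3+\mathcal N^6)\big).$$
This proves (11). So $|G_\varepsilon-g|\le\mathcal N^{-20}\cdot Ca_*\mathcal N^{14}=Ca_*\mathcal N^{-6}$ on $\Omega$, and with (10), for $K$ large,
$$G_\varepsilon\ge\tfrac14c_1a_*\quad\text{on }\Omega. \tag{12}$$

## 10. Solving $G=0$ with estimates up to the edge $|b|=1$

**Step 8 (existence, uniqueness, smoothness).** By (8), $|E|\le Ca_*\mathcal N^{-30}<\frac18c_1a_*\mathcal N^{-20}$ for $K$ large. By (12), $G(b,p,\frac12\mathcal N^{-20})\ge E+\frac18c_1a_*\mathcal N^{-20}>0$, and likewise $G(b,p,-\frac12\mathcal N^{-20})<0$. So for each $|b|<1$, $|p|<2w$ there is a zero $\varepsilon(b,p)$ of $G(b,p,\cdot)$ in $|\varepsilon|<\mathcal N(b)^{-20}$. It is unique by monotonicity, and smooth in $(b,p)$ by the implicit function theorem, as $\Omega$ is open and $G_\varepsilon>0$.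

**Step 9 (decay of all derivatives).** To extend the bending by zero past $|b|=1$ we need, for all multi-indices $\alpha$ and all $J$,
$$|\partial^\alpha_{(b,p)}\varepsilon(b,p)|\le C_{\alpha J}\,\mathcal N(b)^{-J}. \tag{13}$$
*Case $\alpha=0$.* Write $G=E+\varepsilon\mathcal D$ with $\mathcal D(b,p,\varepsilon)=\int_0^1G_\varepsilon(b,p,\rho\varepsilon)\,d\rho\ge\frac14c_1a_*$. At the zero, $|\varepsilon(b,p)|=|E|/\mathcal D\le C_J\mathcal N^{-J}$ by (8). Note that the small factor $a_*$ cancels.

*Induction.* Let $|\alpha|\ge1$ and assume (13) for smaller orders. Applying $\partial^\alpha$ to $G(b,p,\varepsilon(b,p))=0$ gives a vanishing linear combination, with universal coefficients, of terms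
$$\big(\partial^\beta_{(b,p)}\partial_\varepsilon^rG\big)(b,p,\varepsilon(b,p))\prod_{i=1}^r\partial^{\alpha_i}\varepsilon,\qquad r\ge0,\quad|\alpha_i|\ge1,\quad\beta+\alpha_1+\dots+\alpha_r=\alpha.$$

- The term $r=1$, $\beta=0$, $\alpha_1=\alpha$ is $G_\varepsilon\,\partial^\alpha\varepsilon$, with coefficient $1$.
- The term $r=0$ is $\partial^\alpha E+\varepsilon(b,p)\int_0^1(\partial^\alpha_{(b,p)}G_\varepsilon)(b,p,\rho\,\varepsilon(b,p))\,d\rho$. It is $O(a_*\mathcal N^{-J})$ for all $J$ by (8), (11) and the case $\alpha=0$.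
- In all other terms $r\ge1$ and $0<|\alpha_i|<|\alpha|$ for every $i$. By (11) and the induction hypothesis they are $O(a_*\mathcal N^{-J})$ for all $J$.

Dividing by $G_\varepsilon\ge\frac14c_1a_*$ gives (13).

## 11. From the bending to an ODE: end of the proof of Proposition 4

**Step 10 (definition of $\eta$ and choice of $K$).** This step makes the bending global and small. Let $\chi\in C_c^\infty((-2w,2w))$, $0\le\chi\le1$, $\chi=1$ on $[-w,w]$. Put $\eta(x,b,p)=\chi(p)\,\varepsilon(b,p)\,H(x,b)$ for $|b|<1$, read as $0$ for $|p|\ge2w$, and $\eta=0$ for $|b|\ge1$. By (6) and (13), each derivative of $\eta$ on $|b|<1$ is $O(\mathcal N(b)^{-J})$ for all $J$, uniformly in $x,p$. Since $\mathcal N(b)\to\infty$ as $|b|\to1$, every derivative tends to $0$ there. Hence the extension by zero is smooth: the zero extension of each derivative is continuous, at $|b|=1$ the difference quotients in $b$ tend to $0$ by the mean value theorem, and induction on the order finishes. So $\eta\in C^\infty(\mathbb R^3)$.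

Since $\mathcal N\ge2^{K^2}$ and the constants do not depend on $K$, every fixed $C^r$ norm of $\eta$ tends to $0$ as $K\to\infty$. Fix $K$ so that everything above holds, $|\eta|,|\eta_x|\le\frac14$, and for each $x\in[-1,1]$ the map $R_x:(b,p)\mapsto(\eta-x\eta_x,\ \eta_x)$ has Lipschitz constant less than $\frac12$ (its differential is controlled by the $C^2$ norm of $\eta$). Item 1 holds, because $H=0$ for $|x|\ge1$.

**Step 11 (item 2).** We show that exactly one curve $y_{b,p}$ passes through each point with each slope. Let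
$$\Theta_x(b,p)=(b+px+\eta,\ p+\eta_x)=\Sigma_x\circ(\mathrm{id}+R_x)(b,p),\qquad\Sigma_x(b,p)=(b+px,\,p).$$
The second equality holds because $(b+\eta-x\eta_x)+x(p+\eta_x)=b+px+\eta$. For $|x|\ge1$, $R_x=0$. The map $\mathrm{id}+R_x$ is bijective: for each target $z_0$ the map $z\mapsto z_0-R_x(z)$ is a contraction of $\mathbb R^2$, with a unique fixed point. Its differential is invertible, since $\|DR_x\|\le\frac12$. So $(x,b,p)\mapsto(x,\Theta_x(b,p))$ is a smooth bijection of $\mathbb R^3$ with invertible differential, a diffeomorphism. Put $l(x,y,P)=\eta_{xx}(x,\Theta_x^{-1}(y,P))$, a smooth function. Where $\eta_{xx}\ne0$ we have $|x|\le1$, $|b|\le1$, $|p|\le2w$, so $|y|\le1+2w+\frac14\le\frac32$ and $|P|\le2w+\frac14\le\frac12$; this gives the support of $l$. By construction $y_{b,p}''=\eta_{xx}=l(x,y_{b,p},y_{b,p}')$. The curves $y_{b,p}$ are defined for all $x$ and realize every initial condition, so by uniqueness they are all the solutions.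

**Step 12 (item 3).** If $|b|<1$ and $|p|\le w$, then $\chi(p)=1$, and the integral in item 3 is $G(b,p,\varepsilon(b,p))=0$. If $|b|\ge1$, the curve is the line $y=b+px$, along which $f_0=0$ by (L2). This proves Proposition 4. $\blacksquare$

## 12. The field $\lambda_0$ on the plane

We translate Proposition 4 into statements about $\lambda$-geodesics. Let $\lambda_0=l(x,y,\tan\theta)\cos^3\theta$, supported over $[-1,1]\times[-\frac32,\frac32]$. By (G1), each line $\ell$ corresponds to one unoriented $\lambda_0$-geodesic $c_\ell$: if $\ell=\{y=b+px\}$, then $c_\ell=\operatorname{graph}y_{b,p}$; if $\ell$ is vertical, then $c_\ell=\ell$, since $\lambda_0=0$ at vertical directions. By Step 11 and uniqueness, these curves with both orientations are all the $\lambda_0$-geodesics in $\mathbb R^2$.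

If $c_\ell\ne\ell$, then $|b|<1$, $|p|<2w$, the two curves agree for $|x|\ge1$, and both lie in $|y|\le1+2w+\frac14\le\frac32$ for $|x|\le1$. Hence
$$c_\ell\cap\{|y|>\tfrac32\}=\ell\cap\{|y|>\tfrac32\},\qquad\text{and if $\ell$ is horizontal: }c_\ell\subset\{|y|\le\tfrac32\}\text{ or }c_\ell=\ell. \tag{14}$$
Let $I_0(\ell)=\int_{c_\ell}f_0\,ds$. Then:

- (I1) $I_0(\ell)=0$ if $\ell$ has slope $|dy/dx|\le w$, by item 3 of Proposition 4;
- (I2) $I_0(\ell)=0$ if $\ell$ misses the closed disk of radius $2$ about $0$. Indeed $c_\ell\neq\ell$ would put a point $(0,b)$ with $|b|<1$ on $\ell$. So $c_\ell=\ell$, which misses $[-1,1]^2\supset\operatorname{supp}f_0$.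

The lines not covered by (I1) and (I2) have the form $x=b+sy$ with $(b,s)$ in a compact set. The lens has to deal only with these.

## 13. A relay lens from an oscillator that turns by $2\pi$

Let $S_0=1/w$ and $\mathcal Q=\{(b,s):\ |s|\le S_0,\ |b|\le2\sqrt{1+S_0^2}\}$.

**Lemma 6.** There is $L\in C_c^\infty(\mathbb R^3)$, supported in $\{2.5\le y\le5.5\}$, such that the map $\mathcal T:\mathbb R^2\to\mathbb R^2$ defined by "the solution of $X''=L(y,X,X')$ with $X=b+sy$ for $y\le2.5$ equals $b'+s'(y-8)$ for $y\ge5.5$; $\mathcal T(b,s)=(b',s')$" is a bijection with $\mathcal T=\mathrm{id}$ on $\mathcal Q$.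

The point of the proof is that the line $b+sy$ is $b\operatorname{Re}Z+s\operatorname{Im}Z$ with $Z=1+iy$. So it is enough to carry $Z$ from $1+iy$ to $1+i(y-8)$ by a linear equation $Z''=-qZ$, and in polar form this means turning once more around the origin.

*Proof.* *The radius.* Choose a smooth $r>0$ with $r=\sqrt{1+y^2}$ for $y\le2.5$, $r=\sqrt{1+(y-8)^2}$ for $y\ge5.5$, and $\int_0^8r^{-2}dy=2\pi$. To see that this is possible, let $r_0>0$ be any smooth function with these end values (combine the two square roots by a cutoff), and let $\zeta\in C^\infty$ with $\zeta>0$ exactly on $(2.5,5.5)$. For $r=r_0e^{-\kappa\zeta}$ the integral is continuous in $\kappa$, tends to $\infty$ as $\kappa\to\infty$, and tends to $2\arctan2.5<2\pi$ as $\kappa\to-\infty$, since only $[0,2.5]$ and $[5.5,8]$ then contribute.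

*The equation.* Put $\phi(y)=\int_0^yr^{-2}$, $Z=re^{i\phi}$ and $q=r^{-4}-r''/r$. Then $Z'=(r'+i/r)e^{i\phi}$ and
$$Z''=\Big(r''-\frac{ir'}{r^2}+\frac i{r^2}\Big(r'+\frac ir\Big)\Big)e^{i\phi}=(r''-r^{-3})e^{i\phi}=-qZ.$$
Since $(1+y^2)^{1/2}$ has second derivative $(1+y^2)^{-3/2}$, $q=0$ for $y\le2.5$ and for $y\ge5.5$. For $y\le2.5$ we have $\phi=\arctan y$ and $Z=1+iy$. For $y\ge5.5$ we have $\phi=2\pi+\arctan(y-8)$ and $Z=1+i(y-8)$. So the real function $X_{b,s}=b\operatorname{Re}Z+s\operatorname{Im}Z$ solves $X''=-qX$, equals $b+sy$ for $y\le2.5$, and equals $b+s(y-8)$ for $y\ge5.5$.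

*The cutoff.* The function $-q(y)X$ is not compactly supported in $X$. Let $\chi_L\in C_c^\infty(\mathbb R^2)$ equal $1$ on the compact set $\{(X_{b,s}(y),X_{b,s}'(y)):(b,s)\in\mathcal Q,\ 2\le y\le6\}$ and put $L(y,X,S)=-q(y)X\chi_L(X,S)$. For $(b,s)\in\mathcal Q$ the solution is $X_{b,s}$, so $\mathcal T=\mathrm{id}$ on $\mathcal Q$. Since $L$ is smooth with compact support, solutions are global and unique, and they are affine in $y$ for $y\le2.5$ and for $y\ge5.5$. So $\mathcal T$ is the flow map of $(X,X')$ from $y=2.5$ to $y=5.5$, composed with affine bijections on both sides. Hence it is bijective. $\blacksquare$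

Let $\lambda_L=-L(y,x,\cot\theta)\sin^3\theta$, as in (G2).

## 14. Gluing two seeds and a lens: proof of Theorem 1

Put on $\mathbb R^2\times S^1$
$$\lambda(x,y,\theta)=\lambda_0(x,y,\theta)+\lambda_L(x,y,\theta)+\lambda_0(x,y-8,\theta),\qquad f(x,y)=f_0(x,y)-f_0(x,y-8).$$
The two summands of $f$ have disjoint supports, so $f\not\equiv0$. The supports of the three summands of $\lambda$ over the plane are compact and lie in $\{|y|\le\frac32\}$, $\{2.5\le y\le5.5\}$, $\{|y-8|\le\frac32\}$. So $\lambda$ equals $\lambda_0$, $\lambda_L$, $\lambda_0(x,y-8,\theta)$ in $\{y<2.5\}$, $\{\frac32<y<\frac{13}2\}$, $\{y>5.5\}$ respectively.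

**Step 13 (the crossing curves).** We write down the $\lambda$-geodesics that pass both copies. For $(b,s)\in\mathbb R^2$ let $\ell=\{x=b+sy\}$, $(b',s')=\mathcal T(b,s)$, $\ell'=\{x=b'+s'y\}$, let $X$ be the solution in Lemma 6 with data $(b,s)$, and let
$$\Gamma_{b,s}=\big(c_\ell\cap\{y\le2\}\big)\cup\{(X(y),y):2\le y\le6\}\cup\big((c_{\ell'}+(0,8))\cap\{y\ge6\}\big).$$
By (14), $c_\ell=\ell$ in $\{y>\frac32\}$, and $c_{\ell'}+(0,8)=\{x=b'+s'(y-8)\}$ in $\{y<\frac{13}2\}$. By Lemma 6, $X=b+sy$ for $y\le2.5$ and $X=b'+s'(y-8)$ for $y\ge5.5$. So the pieces agree on overlaps, $\Gamma_{b,s}$ is a smooth properly embedded curve, and it coincides with $c_\ell$ in $\{y<2.5\}$, with the graph of $X$ in $\{\frac32<y<\frac{13}2\}$, and with $c_{\ell'}+(0,8)$ in $\{y>5.5\}$. In each of these three regions it is a geodesic of the field that $\lambda$ equals there. So $\Gamma_{b,s}$ is a $\lambda$-geodesic in either orientation.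

**Step 14 (there are no others except horizontal ones).** Call a curve of horizontal type if it is one of the following: $c_\ell$ with $\ell$ a horizontal line in $\{y<2.5\}$; $c_\ell+(0,8)$ with $\ell$ horizontal and $\ell+(0,8)\subset\{y>5.5\}$; a horizontal line in $\{2\le y\le6\}$. By (14) the first kind stays in $\{y<2.5\}$ and the second in $\{y>5.5\}$; on the third $\lambda=\lambda_L$, which vanishes at horizontal directions. So all three kinds are $\lambda$-geodesics. We claim that every $\lambda$-geodesic is, up to orientation, some $\Gamma_{b,s}$ or of horizontal type. By uniqueness it suffices to find one through each $(z,v)$.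

- If $z\in\{y<2.5\}$, let $c_\ell$ be the $\lambda_0$-geodesic through $(z,v)$. If $\ell$ is horizontal, then by (14) $c_\ell\subset\{|y|\le\frac32\}$ or $c_\ell=\ell\ni z$. In the first case $\ell$, which agrees with $c_\ell$ for $|x|\ge1$, lies in $\{|y|\le\frac32\}$ too. So $c_\ell$ is of horizontal type. Otherwise take $\Gamma_{b,s}$ with lower line $\ell$.
- If $z\in\{y>5.5\}$, argue likewise with $c_{\ell'}+(0,8)$. If $\ell'=\{x=b'+s'y\}$ is not horizontal, choose $(b,s)$ with $\mathcal T(b,s)=(b',s')$, by surjectivity of $\mathcal T$.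
- If $z\in\{2\le y\le6\}$ and $v$ is horizontal, take the horizontal line through $z$. If $v$ is not horizontal, take the solution of $X''=L(y,X,X')$ through $(z,v)$ and let $(b,s)$ be its data for $y\le2.5$. Then $\Gamma_{b,s}$ passes through $(z,v)$.

In particular every $\lambda$-geodesic is unbounded in both time directions: $|y|\to\infty$ along $\Gamma_{b,s}$, since its ends are non-horizontal rays, and $|x|\to\infty$ for horizontal type.

**Step 15 (all total integrals vanish).** For horizontal type the integral of $f$ is $0$, or $\pm I_0$ of a horizontal line, which is $0$ by (I1). For $\Gamma_{b,s}$, since $\operatorname{supp}f_0\subset\{|y|\le1\}$,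
$$\int_{\Gamma_{b,s}}f\,ds=I_0(\ell)-I_0(\ell'). \tag{15}$$
If $(b,s)\in\mathcal Q$, then $\mathcal T(b,s)=(b,s)$, so $\ell'=\ell$ and (15) is $0$.

If $(b,s)\notin\mathcal Q$, then $(b',s')\notin\mathcal Q$ as well: were $(b',s')\in\mathcal Q$, then $\mathcal T(b',s')=(b',s')=\mathcal T(b,s)$, and injectivity would give $(b,s)=(b',s')\in\mathcal Q$. And $I_0(\{x=\beta+ty\})=0$ whenever $(\beta,t)\notin\mathcal Q$. Either $|t|>S_0=1/w$; then the slope $1/|t|$ is less than $w$ and (I1) applies. Or $|t|\le S_0$ and $|\beta|>2\sqrt{1+S_0^2}$; then the distance of the line from $0$ is $|\beta|/\sqrt{1+t^2}>2$ and (I2) applies. So both terms of (15) vanish. We have used nothing about $\mathcal T$ outside $\mathcal Q$ except bijectivity.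

**Step 16 (restriction to a disk).** Let $M$ be a closed disk of radius $R$ about $(0,4)$ whose interior contains the compact supports of $\lambda$ and $f$ in $\mathbb R^2$. Then $\lambda|_{SM}$ is smooth and vanishes near $\partial M$, and $\Pi_x(v,v)=1/R>0=\langle\lambda\,iv,\nu\rangle$. So $\partial M$ is strictly $\lambda$-convex. All $\lambda$-geodesics are unbounded, so $\tau<\infty$ on $SM$: the flow is nontrapping.

It remains to pass from total integrals to (3). Let $(x,v)\in\partial_+SM$ and let $\gamma$ be the complete $\lambda$-geodesic in $\mathbb R^2$ through $(x,v)$. At time $\tau$ the point $\gamma(\tau)$ is on $\partial M$ and $\dot\gamma(\tau)$ does not point strictly into $M$, since otherwise $\gamma$ would stay in $M$ a little longer. So the straight ray from $\gamma(\tau)$ in direction $\dot\gamma(\tau)$ stays outside the open disk $\operatorname{int}M$. As $\lambda=0$ there, this ray is the continuation of $\gamma$. Since $\langle v,\nu\rangle\ge0$, the backward straight ray from $x$ also stays outside $\operatorname{int}M$,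 and it is the past of $\gamma$. As $\operatorname{supp}f\subset\operatorname{int}M$,
$$\int_0^{\tau}f(\gamma)\,dt=\int_{\mathbb R}f(\gamma)\,dt=0 .$$
This proves Theorem 1, and by Corollary 2 the conjecture is disproved for every $n\ge1$. $\blacksquare$

One feature of this example is visible by hand. For $|s|<1/(2w)$ the line $\ell=\{x=sy\}$ is vertical or has slope larger than $2w$, so $c_\ell=\ell$. Moreover $(0,s)\in\mathcal Q$. Hence all the curves $\Gamma_{0,s}$ with $|s|<1/(2w)$ pass through both $(0,0)$ and $(0,8)$: the lens refocuses a whole cone of directions.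

## 15. Oddness, arbitrary pairs and $m$-parameter families: proof of Theorem 3

**Step 17 (part (a)).** By the remark after (G2), $\lambda_0$ and $\lambda_L$ change sign under $\theta\mapsto\theta+\pi$, hence so does $\lambda$.

**Step 18 (part (b)).** We modify an arbitrary pair by a scalar. If $U$ solves (2) for $(A,\Phi)$, let $V(t)=\exp\big(c\int_t^\tau f(\gamma)\big)U(t)$. Then $\dot V=-cf(\gamma)V-[A(\dot\gamma)+\Phi(\gamma)]V$ and $V(\tau)=\mathrm{Id}$, so $V$ solves (2) for $(A,\Phi+cf\,\mathrm{Id})$. By (3), $V(0)=U(0)$, and the scattering data agree. If $(A,\Phi)\cdot u=(A,\Phi+cf\,\mathrm{Id})$ for some $u\in\mathcal G$, taking traces in $u^{-1}\Phi u=\Phi+cf\,\mathrm{Id}$ gives $ncf=0$, a contradiction. Since $f$ is real, $cf\,\mathrm{Id}$ is $\mathfrak u(n)$-valued for $c\in i\mathbb R$, which gives the last statement.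

**Step 19 (part (c): stacking).** We put $m$ copies of the example above each other. Let
$$\lambda^{(m)}(x,y,\theta)=\sum_{j=1}^m\lambda(x,y-20j,\theta),\qquad f_j(x,y)=f(x,y-20j).$$
The $j$-th copy is supported in the strip $-\frac32\le y-20j\le\frac{19}2$, and these strips are disjoint. In the slab $W_j=\{-5\le y-20j\le15\}$, $1\le j\le m$, the field $\lambda^{(m)}$ is the $j$-th copy of $\lambda$; outside all slabs it is $0$. Consecutive slabs share a boundary line, near which $\lambda^{(m)}=0$.

Each $\Gamma_{b,s}$ is a non-horizontal line for $y<-\frac32$ and a non-horizontal line for $y>\frac{19}2$. The passage from the lower line $\{x=b+sy\}$ to the upper line $\{x=b'+s'(y-8)\}$ is a bijection of the set of non-horizontal lines, because $\mathcal T$ is a bijection. So, starting from any non-horizontal line $\ell_1$ below the first strip, we may take in $W_1$ the translate of the $\Gamma_{b,s}$ with lower line $\ell_1$, call its upper line $\ell_2$, take in $W_2$ the translate with lower line $\ell_2$, and so on up to $\ell_{m+1}$. The pieces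 fit together along straight segments, and the result is a $\lambda^{(m)}$-geodesic, unbounded in both directions. By bijectivity one may start equally well from the piece in any slab, or from $\ell_{m+1}$, and continue down and up.

Every $\lambda^{(m)}$-geodesic is of this kind, or of horizontal type. Indeed let $(z,v)$ be given. If $z\in W_j$, Step 14, translated by $20j$, gives a curve through $(z,v)$. If it is of horizontal type, it is a horizontal line through $z$, or lies in $|y-20j|\le\frac32$ or $|y-20j-8|\le\frac32$. In each case it stays in $W_j$ and is a $\lambda^{(m)}$-geodesic, unbounded in both directions. If it is a translate of some $\Gamma_{b,s}$, continue it down and up as above. If $z$ is outside all slabs, take the horizontal line through $z$ when $v$ is horizontal. Otherwise take the curve with $\ell_1$ or $\ell_{m+1}$ equal to the line through $(z,v)$.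

By Step 15, $f$ has zero integral over every $\Gamma_{b,s}$ and over every curve of horizontal type. Hence each $f_j$ has zero integral over every $\lambda^{(m)}$-geodesic. Let $M$ be a large closed disk whose interior contains all the supports, and repeat Step 16: $\partial M$ is strictly $\lambda^{(m)}$-convex, the flow is nontrapping, and every $f_j$ satisfies (3). The field $\lambda^{(m)}$ is odd, as in Step 17. The $f_j$ are nonzero with disjoint supports, hence linearly independent, so the space in (c) has dimension at least $m$.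

Finally consider the pairs $(A,\Phi+\sum_jc_jf_j\,\mathrm{Id})$, $c\in\mathbb C^m$. By the computation of Step 18 with $cf$ replaced by $\sum_jc_jf_j$, they all have the data of $(A,\Phi)$. If the pairs for $c$ and $c'$ are gauge equivalent, taking traces gives $n\sum_j(c_j-c_j')f_j=0$, so $c=c'$ by linear independence. The pairs are therefore pairwise gauge-inequivalent. $\blacksquare$
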